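\title{Choice number versus chromatic number on the Klein bottle}

\begin{abstract}
We show that the choice number of a graph embeddable in the Klein bottle exceeds its chromatic number by at most $2$, and this bound is attained. The upper bound uses no topology beyond Euler's formula: it holds for every graph of maximum average degree at most $6$. The main step is that every $3$-colorable graph of maximum average degree at most $6$ has Alon--Tarsi number at most $5$. To prove it we remove the cancellation in the graph polynomial by a change of sign on one color class and by explicit forms with nonnegative coefficients at the vertices of another.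
\end{abstract}

\section{Introduction}

All graphs are finite and loopless. Parallel edges do not affect colorings, and deleting them preserves embeddability in a surface, so we take all graphs to be simple. The \emph{chromatic number} $\chi(G)$ is the least number of colors in a proper coloring of $G$. The \emph{choice number} $\operatorname{ch}(G)$ is the least $k$ such that, for every assignment of lists $L(v)\subset\mathbb N$ with $|L(v)|=k$, there is a proper coloring in which each vertex $v$ receives a color from $L(v)$; a graph with $\operatorname{ch}(G)\le k$ is \emph{$k$-choosable}. Taking all lists equal gives $\chi(G)\le\operatorname{ch}(G)$, and the gap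
\[
\operatorname{jump}(G)=\operatorname{ch}(G)-\chi(G)
\]
measures how much is lost when the vertices may not share one palette.

In general the gap is unbounded, even for bipartite graphs. In $K_{k,k^k}$ give the $k$ vertices of the small side pairwise disjoint lists of size $k$, and give the $k^k$ vertices of the large side all the transversals of these lists; any coloring of the small side uses up the whole list of some vertex of the large side, so $K_{k,k^k}$ is not $k$-choosable. The average degree of these graphs grows with $k$, while a fixed surface limits the number of edges of the graphs drawn on it. So one asks for the largest gap on a given surface. Let $N_k$ be the nonorientable surface of genus $k$, the connected sum of $k$ projective planes, and let $\operatorname{Jump}(k)$ be the maximum of $\operatorname{jump}(G)$ over all graphs $G$ embeddable in $N_k$. It is known that $\operatorname{Jump}(1)=2$ for the projective plane $N_1$ and that $\operatorname{Jump}(2)\ge2$ for the Klein bottle $N_2$. The question of the exact value of $\operatorname{Jump}(2)$ comes from the paper of Balachandran and Sankarnarayanan~\cite{BS}.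

\begin{theorem}\label{thm:klein}
$\operatorname{Jump}(2)=2$.
\end{theorem}

The only property of the Klein bottle that enters the upper bound is an edge count. Call a graph $G$ \emph{sparse} if $|E(K)|\le3|V(K)|$ for every subgraph $K$ of $G$; equivalently, every subgraph has average degree at most $6$, that is, $G$ has maximum average degree at most $6$. Euler's formula shows that graphs on the Klein bottle are sparse (Lemma~\ref{lem:euler}).

\begin{theorem}\label{thm:gap}
Every sparse graph $G$ satisfies $\operatorname{ch}(G)-\chi(G)\le2$.
\end{theorem}

Standard tools prove this bound when $\chi(G)\neq3$, and they give $\operatorname{ch}(G)\le6$ when $\chi(G)=3$ (Section~\ref{sec:reduction}). Thus $\operatorname{Jump}(2)$ is $2$ or $3$, and the whole question is whether a $3$-colorable sparse graph can fail to be $5$-choosable. Counting degrees does not decide this: a minimal graph that is not $5$-choosable has minimum degree at least $5$, which is compatible with average degree $6$. We use an algebraic invariant instead. Fix an ordering of $V(G)$ and let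
\[
P_G=\prod_{uv\in E(G),\ u<v}(x_u-x_v)\in\mathbb R[x_v:v\in V(G)]
\]
be the \emph{graph polynomial}; another ordering changes at most its sign, and $P_G=1$ if $G$ has no edges. We say that a monomial \emph{occurs} in a polynomial if its coefficient is nonzero. The \emph{Alon--Tarsi number} $AT(G)$ is the least $k$ such that some monomial with all exponents at most $k-1$ occurs in $P_G$. It satisfies $\operatorname{ch}(G)\le AT(G)$, as recalled in Section~\ref{sec:tools}.

\begin{theorem}\label{thm:main}
If $G$ is sparse and $3$-colorable, then $AT(G)\le5$; in particular $\operatorname{ch}(G)\le5$.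
\end{theorem}

One can guess this from a count. The polynomial $P_G$ is homogeneous of degree $|E|\le3|V|$, so the average exponent in any of its monomials is at most $3$, and we allow exponent $4$. The obstacle is cancellation: many terms of the expansion have small exponents, but they come with both signs. For bipartite graphs a change of sign of some variables removes all cancellation. With three color classes $A,B,C$ it removes the cancellation along the edges between $A$ and $B$ only. Section~\ref{sec:third} explains how the unused room in the exponents of the vertices of $C$ repairs the rest, provided that a certain ideal attached to each vertex of $C$ contains a form with positive coefficients. Section~\ref{sec:forms} writes these forms down, Section~\ref{sec:proof} completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:more} collects refinements.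

\section{The graph polynomial and orientations}\label{sec:tools}

For $X\subseteq V(G)$ let $e(X)$ be the number of edges with both ends in $X$, and let $d_X(v)=|N(v)\cap X|$. In an orientation, $\operatorname{out}(v)$ is the outdegree of $v$.

A point $(\xi_v)$ with $P_G(\xi)\ne0$ is the same as a proper coloring $v\mapsto\xi_v$. Alon's Combinatorial Nullstellensatz states: if a monomial $\prod_vx_v^{t_v}$ of degree $\deg f$ occurs in a real polynomial $f$, and $L(v)\subset\mathbb R$ are sets with $|L(v)|>t_v$, then $f$ is nonzero at some point of $\prod_vL(v)$. Since $P_G$ is homogeneous, every monomial that occurs in it has degree $\deg P_G$. Hence $\operatorname{ch}(G)\le AT(G)$.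

To expand $P_G$ we choose one variable from each factor $x_u-x_v$. Declaring the chosen end to be the tail of the edge $uv$, we see that the terms of the expansion correspond to the orientations of $G$, and that an orientation contributes $\pm\prod_vx_v^{\operatorname{out}(v)}$. So two questions arise: is there an orientation with small outdegrees, and does its monomial survive? The first is answered by a theorem of Hakimi.

\begin{lemma}[Hakimi]\label{lem:hakimi}
Let $k(v)\ge0$ be integers. Then $G$ has an orientation with $\operatorname{out}(v)\le k(v)$ for all $v$ if and only if $e(X)\le\sum_{v\in X}k(v)$ for all $X\subseteq V(G)$.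
\end{lemma}

\begin{proof}
Every edge inside $X$ has its tail in $X$, so the condition is necessary. Conversely, form a bipartite graph between $E(G)$ and a set containing $k(v)$ copies of each vertex $v$, joining an edge to all copies of its two ends. A set $F$ of edges whose set of ends is $X$ has $\sum_{v\in X}k(v)\ge e(X)\ge|F|$ neighbors. By Hall's theorem all edges can be matched to distinct copies; let the matched end of each edge be its tail.
\end{proof}

For bipartite graphs the second question has a clean answer. The consequence for the choice number is due to Alon and Tarsi; we give the proof because it is the model for everything below.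

\begin{lemma}\label{lem:bip}
If a bipartite graph $G$ has an orientation with all outdegrees at most $k$, then $\operatorname{ch}(G)\le AT(G)\le k+1$.
\end{lemma}

\begin{proof}
Let $A,B$ be the two sides. Substituting $-x_b$ for $x_b$ for all $b\in B$ changes each coefficient of $P_G$ at most by a sign, and it turns $P_G$ into $\pm\prod_{ab\in E}(x_a+x_b)$. All terms in the expansion of this product are positive, so the monomial $\prod_vx_v^{\operatorname{out}(v)}$ of the given orientation occurs.
\end{proof}

The last tool lets us build a monomial of $P_G$ from monomials of two complementary induced subgraphs. It corresponds to orienting all edges between the two parts in the same direction.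

\begin{lemma}\label{lem:glue}
Let $V(G)=S\sqcup T$. If $\mu_S$ occurs in $P_{G[S]}$ and $\mu_T$ occurs in $P_{G[T]}$, then $\mu_S\,\mu_T\prod_{t\in T}x_t^{d_S(t)}$ occurs in $P_G$.
\end{lemma}

\begin{proof}
Write $P_G=\pm P_{G[S]}P_{G[T]}\prod(x_t-x_s)$, the last product over the edges $st$ with $s\in S$, $t\in T$. Sort the monomials of $P_G$ by their total degree in the variables of $T$. Since $P_{G[S]}$ is free of these variables and $P_{G[T]}$ is homogeneous in them, the part of largest degree arises by choosing $x_t$ in every factor $x_t-x_s$, and it equals $\pm P_{G[S]}P_{G[T]}\prod_tx_t^{d_S(t)}$. As $P_{G[S]}$ and $P_{G[T]}$ have no variable in common, the coefficient in question is $\pm$ the product of the coefficients of $\mu_S$ and $\mu_T$.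
\end{proof}

\section{Reduction to three colors}\label{sec:reduction}

In this section we derive Theorems~\ref{thm:klein} and~\ref{thm:gap} from Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:euler}
Let $G$ be embeddable in a closed surface $\Sigma$ of Euler characteristic at least $0$, that is, in the sphere, the projective plane, the torus or the Klein bottle. Then $G$ is sparse. If $G$ is bipartite, then $|E(K)|\le2|V(K)|$ for every subgraph $K$.
\end{lemma}

\begin{proof}
Both inequalities add over components and hold for components with at most $2$ vertices, so let $K$ be a connected subgraph with at least $3$ vertices. The faces of $K$ in $\Sigma$ need not be disks. Remove from $\Sigma$ a thin neighborhood of $K$; each remaining piece is a connected surface with $b\ge1$ boundary circles, of Euler characteristic at most $2-b\le b$. Replacing it by $b$ disks does not decrease the Euler characteristic, so $K$ has an embedding with all faces disks in a surface of Euler characteristic at least $0$, and Euler's formula gives $|V|-|E|+|F|\ge0$. The boundary walks of the faces have total length $2|E|$. Each has length at least $3$: length $1$ needs a loop, and length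 $2$ needs parallel edges or $K=K_2$. Hence $3|F|\le2|E|$ and $|E|\le3|V|$. If $K$ is bipartite, closed walks have even length, so $4|F|\le2|E|$ and $|E|\le2|V|$.
\end{proof}

We next recall the list version of Brooks' theorem (Vizing; Erd\H{o}s--Rubin--Taylor): a connected graph of maximum degree $\Delta$ that is neither complete nor an odd cycle is $\Delta$-choosable.

\begin{lemma}\label{lem:brooks}
A sparse graph is $7$-choosable, and it is $6$-choosable unless it contains $K_7$.
\end{lemma}

\begin{proof}
Let $K$ be a minimal induced subgraph that is not $k$-choosable. It is connected, and it has minimum degree at least $k$, since a vertex of smaller degree could be deleted and colored last. Its average degree is at most $6$. For $k=7$ this is impossible. For $k=6$ it forces $K$ to be $6$-regular, and then $K=K_7$ by the list version of Brooks' theorem.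
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap} from Theorem~\ref{thm:main}]
If $\chi(G)\le1$, then $G$ has no edges and the gap is $0$. If $\chi(G)=2$, then Lemma~\ref{lem:hakimi} with $k(v)=3$ applies by sparseness, and Lemma~\ref{lem:bip} gives $\operatorname{ch}(G)\le4$. If $\chi(G)=3$, then $\operatorname{ch}(G)\le5$ by Theorem~\ref{thm:main}. Let $\chi(G)\ge4$. If $\operatorname{ch}(G)\le6$, the gap is at most $2$. Otherwise $G$ contains $K_7$ by Lemma~\ref{lem:brooks}, so $7\le\chi(G)\le\operatorname{ch}(G)\le7$ and the gap is $0$.
\end{proof}

For the lower bound we use planar graphs: there are $3$-colorable planar graphs that are not $4$-choosable (Mirzakhani 1996; Voigt--Wirth 1997). Such a graph has gap at least $5-3=2$, and it embeds in every surface because it can be drawn in a disk. So the constant $2$ in Theorem~\ref{thm:gap} is sharp, and with Lemma~\ref{lem:euler} we obtain the following statement, which contains Theorem~\ref{thm:klein}.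

\begin{corollary}\label{cor:four}
For each of the sphere, the projective plane, the torus and the Klein bottle, the maximum of $\operatorname{ch}(G)-\chi(G)$ over the graphs $G$ embeddable in the surface is exactly $2$.
\end{corollary}

\section{The third color class}\label{sec:third}

Let the vertex set of $G$ be partitioned into independent sets $A,B,C$, and let $H=G[A\cup B]$. As in Lemma~\ref{lem:bip}, substitute $-x_b$ for $x_b$ for all $b\in B$; the resulting polynomial $P_G^*$ has the same monomials as $P_G$. The edges of $H$ contribute, up to sign,
\[
\Pi_H=\prod_{ab\in E(H)}(x_a+x_b).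
\]
To describe the edges at $C$, let $N\subseteq A\cup B$, write $x_I=\prod_{w\in I}x_w$, and define the \emph{signed elementary symmetric polynomials}
\[
E_n(N)=\sum_{I\subseteq N,\ |I|=n}(-1)^{|I\cap B|}\,x_I ,
\]
so that $E_0(N)=1$ and $E_n(N)=0$ for $n<0$ or $n>|N|$. Thus $E_n(N)$ is the $n$-th elementary symmetric polynomial in the quantities $x_a$ $(a\in N\cap A)$ and $-x_b$ $(b\in N\cap B)$. All neighbors of a vertex $c\in C$ lie in $A\cup B$, and its edges contribute
$\prod_{a\sim c}(x_a-x_c)\prod_{b\sim c}(-x_b-x_c)=\sum_k(-x_c)^kE_{d(c)-k}(N(c))$ up to sign. Therefore
\begin{equation}\label{eq:expand}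
P_G^*=\pm\,\Pi_H\prod_{c\in C}\ \sum_{k\ge0}(-x_c)^kE_{d(c)-k}(N(c)).
\end{equation}
Because $C$ is independent, $x_c$ appears only in the factor belonging to $c$. So the coefficient of $\prod_cx_c^{k_c}$ in $P_G^*$, a polynomial in the variables of $A\cup B$, is $\pm\Pi_H\prod_cE_{d(c)-k_c}(N(c))$.

If all vertices of $C$ are sinks of the orientation, we take all $k_c=0$. Each $E_{d(c)}(N(c))$ is then a single monomial up to sign, and nothing cancels. But then $A\cup B$ carries the whole degree $|E|$, which with exponents at most $4$ requires $|E|\le4|A\cup B|$. This can fail: $K_{3,3,3}$ is sparse, since its degrees are $6$, and it has $27>4\cdot6$ edges. Once some $k_c$ is positive, terms of both signs appear and may cancel. We write $a,b,c,\dots$ for the variables of the vertices with these names in the next two examples.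

\begin{example}\label{ex:triangle}
For the triangle $abc$ we have $\Pi_H=a+b$ and $E_1=a-b$. The cyclic orientation has the monomial $abc$, whose coefficient is, up to sign, the coefficient of $ab$ in $(a+b)(a-b)=a^2-b^2$. This is $0$, as it must be: $abc$ is the only cubic monomial with exponents at most $1$, and $AT(K_3)\ge\chi(K_3)=3$.
\end{example}

The remedy is not to insist on the monomial of the orientation. A vertex $c$ with small outdegree may be given a larger exponent, at the expense of its neighbors, and we only need one of the monomials obtained in this way to survive.

\begin{figure}[ht]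
\centering
\begin{tikzpicture}[scale=0.95, every node/.style={circle, draw, inner sep=1.5pt}]
\node (a1) at (0,2.5) {$a_1$};
\node (b1) at (-2.3,-1.4) {$b_1$};
\node (c1) at (2.3,-1.4) {$c_1$};
\node (b2) at (0,1) {$b_2$};
\node (c2) at (-0.95,-0.6) {$c_2$};
\node (a2) at (0.95,-0.6) {$a_2$};
\draw[->,thick] (b1) -- (a1);
\draw[->,thick] (a1) -- (c1);
\draw[->,thick] (c1) -- (b1);
\draw[->,thick] (a1) -- (b2);
\draw[->,thick] (b1) -- (c2);
\draw[->,thick] (a2) -- (c1);
\draw[->,thick] (b2) -- (a2);
\draw[->,thick] (a2) -- (c2);
\draw[->,thick] (b2) -- (c2);
\end{tikzpicture}
\caption{The triangular prism with color classes $\{a_1,a_2\}$, $\{b_1,b_2\}$, $\{c_1,c_2\}$, oriented so that $a_1,a_2,b_1,b_2$ have outdegree $2$, $c_1$ has outdegree $1$, and $c_2$ is a sink.}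
\label{fig:prism}
\end{figure}

\begin{example}\label{ex:prism}
Let $G$ be the triangular prism of Figure~\ref{fig:prism}; we show that $AT(G)\le3$. The four vertices of $A\cup B$ can carry only $8$ of the $9$ edges, so $C$ cannot consist of sinks. In the orientation shown $c_2$ is a sink and contributes the monomial $a_2b_1b_2$. Put
\[
\Pi=(a_1+b_1)(a_1+b_2)(a_2+b_2),\qquad E_1=a_1+a_2-b_1,\qquad E_2=a_1a_2-a_1b_1-a_2b_1,
\]
where $E_1,E_2$ belong to $N(c_1)$, and let $\nu=a_1^2a_2b_1b_2$. By \eqref{eq:expand}, the coefficient of the monomial $a_1^2a_2^2b_1^2b_2^2c_1$ of the orientation is, up to sign, that of $\nu$ in $\Pi E_2$. The cofactors $a_1b_1b_2$, $a_1a_2b_2$, $a_1^2b_2$ each have coefficient $1$ in $\Pi$, so we get $1-1-1$. This is nonzero, but only a computation tells us so, and in the triangle the same kind of sum vanished. Now consider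
\[
F=2(a_1+a_2)E_1-3E_2=2a_1^2+2a_2^2+a_1a_2+a_1b_1+a_2b_1 .
\]
No coefficient of $\Pi$ or $F$ is negative, and the orientation exhibits the term $a_1b_1b_2\cdot a_1a_2=\nu$ of $\Pi F$: the tails of the edges of $H$, times the in-neighbors of $c_1$. So $\nu$ occurs in $\Pi F=2a_1\Pi E_1+2a_2\Pi E_1-3\Pi E_2$. Consequently $\nu/a_1$ or $\nu/a_2$ occurs in $\Pi E_1$, or $\nu$ occurs in $\Pi E_2$; that is, one of
\[
a_1a_2^2b_1^2b_2^2c_1^2,\qquad a_1^2a_2b_1^2b_2^2c_1^2,\qquad a_1^2a_2^2b_1^2b_2^2c_1
\]
occurs in $P_G$, and all have exponents at most $2$. (The coefficient of $\nu$ is $5=2\cdot1+2\cdot0-3\cdot(-1)$.) The argument used nothing about $H$ except that $\Pi$ has no negative coefficient.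
\end{example}

The example suggests two definitions. If $x_c$ may have exponent at most $\kappa$, the polynomials at our disposal are those multiplying $x_c^0,\dots,x_c^\kappa$ in \eqref{eq:expand}. For $N\subseteq A\cup B$ with $|N|=\delta$ and $\kappa\ge0$, let
\[
J_\kappa(N)=\Big\{\sum_{k=0}^{\kappa}Q_kE_{\delta-k}(N)\ :\ Q_k\in\mathbb R[x_w:w\in N]\Big\}
\]
be the ideal they generate. A homogeneous polynomial of degree $r$ in the variables of $N$ is a \emph{positive form} if all its coefficients are nonnegative and the coefficient of every squarefree monomial $x_I$ with $I\subseteq N$, $|I|=r$, is positive. We ask for all squarefree monomials because we shall have no control over which neighbors of $c$ are its in-neighbors.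

\begin{lemma}\label{lem:exchange}
Let $G$ be an oriented graph whose vertex set is partitioned into independent sets $A,B,C$, and let $\kappa_c\ge0$ be integers for $c\in C$. Suppose that for each $c\in C$ the ideal $J_{\kappa_c}(N(c))$ contains a positive form of degree $d(c)-\operatorname{out}(c)$. Then some monomial occurs in $P_G$ in which each $w\in A\cup B$ has exponent at most $\operatorname{out}(w)$ and each $c\in C$ has exponent at most $\kappa_c$.
\end{lemma}

\begin{proof}
Let $F_c=\sum_{k=0}^{\kappa_c}Q_{c,k}E_{d(c)-k}(N(c))$ be the positive forms, and put
\[
\Phi=\Pi_H\prod_{c\in C}F_c,\qquad \mu=\prod_{w\in A\cup B}x_w^{\operatorname{out}(w)} .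
\]
All factors of $\Phi$ have nonnegative coefficients, so $\mu$ occurs in $\Phi$ as soon as one term of the expansion equals a positive multiple of $\mu$. Choose from each factor $x_a+x_b$ the tail of the arc on $ab$, and from each $F_c$ the product of the variables of the in-neighbors of $c$. The latter is squarefree of degree $d(c)-\operatorname{out}(c)$, so its coefficient is positive. Each $w\in A\cup B$ is chosen once for every arc leaving it, so the product is $\mu$.

Now expand $\Phi$ in the other way:
\[
\Phi=\sum_{(k_c)}\Big(\prod_cQ_{c,k_c}\Big)\,\Pi_H\prod_cE_{d(c)-k_c}(N(c)),\qquad0\le k_c\le\kappa_c .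
\]
Since $\mu$ occurs in $\Phi$, there are $(k_c)$ and a monomial $q$ of $\prod_cQ_{c,k_c}$ dividing $\mu$ such that $\mu/q$ occurs in $\Pi_H\prod_cE_{d(c)-k_c}(N(c))$. By \eqref{eq:expand}, $(\mu/q)\prod_cx_c^{k_c}$ occurs in $P_G^*$, hence in $P_G$, and its exponents are as required.
\end{proof}

The hypothesis on positive forms is a real restriction. In the triangle with $\kappa=1$, the linear forms in $J_1(\{a,b\})$ are the multiples of $a-b$, and none is positive.

\section{Positive forms}\label{sec:forms}

The proof of Theorem~\ref{thm:main} needs positive forms at sinks and at vertices with $4$, $5$ or $6$ neighbors and small outdegree, however the neighbors are divided between $A$ and $B$.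

\begin{lemma}\label{lem:forms}
Let $N\subseteq A\cup B$ with $|N|=\delta$. Then $J_\kappa(N)$ contains a positive form of degree $r$ in each of the following cases:
\begin{enumerate}
\item[(a)] $r=\delta$, with $\delta,\kappa\ge0$ arbitrary;
\item[(b)] $(\delta,\kappa,r)=(5,4,3)$;
\item[(c)] $(\delta,\kappa,r)=(5,4,4)$;
\item[(d)] $(\delta,\kappa,r)=(4,3,3)$;
\item[(e)] $(\delta,\kappa,r)=(6,4,5)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_p$ and $b_1,\dots,b_q$ be the variables of $N\cap A$ and $N\cap B$, so $p+q=\delta$. Let $\alpha_i$ and $\beta_j$ be the elementary symmetric polynomials in the $a$'s and in the $b$'s, let $\sigma=\alpha_1+\beta_1$ be the sum of all variables, and write $E_n=E_n(N)$ and $J=J_\kappa(N)$. Then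
\[
E_n=\sum_j(-1)^j\alpha_{n-j}\beta_j .
\]
Exchanging the roles of $A$ and $B$ multiplies $E_n$ by $(-1)^n$ and leaves $J$ unchanged, so we may assume $p\ge q$.

The main source of positivity is that squares do not see signs. Let $x_w$ $(w\in N)$ denote all the variables and $\varepsilon_w=\pm1$ their signs, so that $\sum_nE_nt^n=\prod_w(1+\varepsilon_wx_wt)$. Multiplying this identity by the same identity with $-t$ in place of $t$ gives $\prod_w(1-x_w^2t^2)$ on the right, and the coefficients of $t^2$ and $t^4$ yield
\begin{equation}\label{eq:squares}
\sum_wx_w^2=E_1^2-2E_2,\qquad\sum_{\{v,w\}}x_v^2x_w^2=E_2^2-2E_1E_3+2E_4 ,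
\end{equation}
the second sum over the pairs of distinct elements of $N$. When one of these forms lies in $J$, a large multiple of its product with $\sigma$ absorbs any negative coefficients on the monomials it covers.

\medskip\noindent\emph{Case (a).} The form $\pm E_\delta=x_N$ is a single squarefree monomial.

\medskip\noindent\emph{Cases (b) and (d).} Here $E_1,E_2\in J$ and $q\le2$. By \eqref{eq:squares}, $\sigma\sum_wx_w^2\in J$. This cubic form has coefficient $1$ at every monomial $x_w^2x_v$ (including $v=w$), which are all the non-squarefree cubic monomials, and coefficient $0$ at the squarefree ones. So it suffices to find a cubic form in $J$ with positive coefficients at all squarefree monomials. Try $E_1Q$, where $Q$ is a combination of squarefree quadratic monomials with coefficient $\gamma_j$ at those containing exactly $j$ of the $b$'s. A squarefree cubic monomial with $j$ of the $b$'s arises by taking one of its $3-j$ $a$'s or one of its $j$ $b$'s from $E_1=\alpha_1-\beta_1$, so its coefficient is $(3-j)\gamma_j-j\gamma_{j-1}$. With $\gamma_0=\gamma_1=1$ and $\gamma_2=3$ this equals $3,1,1$ for $j=0,1,2$. The value $j=3$, where the coefficient would be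 negative, does not occur because $q\le2$. The other coefficients of $E_1Q$ are at least $-3$, so $E_1Q+3\sigma\sum_wx_w^2$ is a positive form.

\medskip\noindent\emph{Case (c).} Multiply the form of case (b) by $\sigma$. The coefficients stay nonnegative, and the coefficient of a squarefree $x_I$ with $|I|=4$ is the sum of the positive coefficients of the four monomials $x_{I\setminus\{w\}}$.

\medskip\noindent\emph{Case (e).} Now $J=(E_2,\dots,E_6)$, and $E_1$ is not available, but the second form in \eqref{eq:squares} lies in $J$. Call a quintic monomial \emph{doubly repeated} if two of its variables have exponent at least $2$. These are the monomials $x_v^2x_w^2x_u$ with $v\neq w$ and $u$ arbitrary, hence exactly the monomials occurring in $\sigma\sum x_v^2x_w^2\in J$, and there their coefficients are positive. Write $F\equiv F'$ if $F-F'$ involves only doubly repeated monomials. It suffices to find $F\in J$ with $F\equiv F'$ for a positive form $F'$. The squarefree quintic monomials are the six products of all variables but one. We use $\alpha_1^2-2\alpha_2=\sum_ia_i^2$ and $\alpha_1\alpha_2=3\alpha_3+m$, where $m=\sum_{i\ne j}a_i^2a_j$.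

\emph{$(p,q)=(6,0)$.} Take $F=E_5=\alpha_5$.

\emph{$(p,q)=(5,1)$.} With $b=b_1$ we have $E_n=\alpha_n-\alpha_{n-1}b$, and the negative terms can be eliminated: $\alpha_2E_2-\alpha_1E_3=\alpha_2^2-\alpha_1\alpha_3$. At monomials of the shapes $a_1a_2a_3a_4$, $a_1^2a_2a_3$, $a_1^2a_2^2$ the coefficients of $\alpha_2^2$ are $6,2,1$ and those of $\alpha_1\alpha_3$ are $4,1,0$; no other shapes occur. So
\[
F=b(\alpha_2E_2-\alpha_1E_3)+E_5=b(\alpha_2^2-\alpha_1\alpha_3-\alpha_4)+\alpha_5
\]
has nonnegative coefficients, and coefficient $6-4-1=1$ at each term of $b\alpha_4$ and $1$ at $\alpha_5$.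

\emph{$(p,q)=(4,2)$.} After multiplication by $\beta_2=b_1b_2$ every further factor $b_j$ produces a square, so a negative term is harmless if it also contains a second square. From $E_2=\alpha_2-\alpha_1\beta_1+\beta_2$ and $E_3=\alpha_3-\alpha_2\beta_1+\alpha_1\beta_2$ we get
\[
\alpha_1E_2-2E_3=(\alpha_1\alpha_2-2\alpha_3)-\beta_1\sum_ia_i^2-\alpha_1\beta_2 .
\]
The monomials of $\beta_2\beta_1\sum_ia_i^2$ and of $\alpha_1\beta_2^2$ are doubly repeated, so $\beta_2(\alpha_1E_2-2E_3)\equiv\beta_2(\alpha_3+m)$. This is positive at the squarefree monomials that miss an $a$. To reach those that miss a $b$, use $E_5=\alpha_3\beta_2-\alpha_4\beta_1$: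
\[
F=2\beta_2(\alpha_1E_2-2E_3)-E_5\equiv\alpha_3\beta_2+\alpha_4\beta_1+2m\beta_2 .
\]

\emph{$(p,q)=(3,3)$.} Take
\[
F=-(2\alpha_3+\alpha_2\beta_1+\alpha_1\beta_2+2\beta_3)\,E_2,\qquad E_2=\alpha_2-\alpha_1\beta_1+\beta_2 .
\]
Both factors are unchanged when the $a$'s and $b$'s are exchanged, so it is enough to examine the parts of $F$ of degree $5$, $4$, $3$ in the $a$'s. The part of degree $5$ is $-2\alpha_3\alpha_2\equiv0$, since with three variables each of its monomials has the shape $a_1^2a_2^2a_3$. The part of degree $4$ is $-(\alpha_2^2-2\alpha_1\alpha_3)\beta_1$, and \eqref{eq:squares} for the three $a$'s alone, where $\alpha_4=0$, gives $\alpha_2^2-2\alpha_1\alpha_3=\sum_{i<j}a_i^2a_j^2$; so this part is $\equiv0$. The part of degree $3$ is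
\[
-2\alpha_3\beta_2+\alpha_1\alpha_2(\beta_1^2-\beta_2)=-2\alpha_3\beta_2+(3\alpha_3+m)\Big(\beta_2+\sum_jb_j^2\Big)\equiv\alpha_3\beta_2+3\alpha_3\sum_jb_j^2+m\beta_2 .
\]
Its coefficients are nonnegative, and they equal $1$ at the three squarefree monomials that miss a $b$. By symmetry the parts of degree $0$, $1$ are $\equiv0$, and the part of degree $2$ is nonnegative modulo $\equiv$ with coefficient $1$ at the three squarefree monomials that miss an $a$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Call a monomial \emph{good} if all its exponents are at most $4$. Suppose that the theorem fails, and let $G=(V,E)$ be a counterexample with the least number $n$ of vertices; then $n\ge1$. Induced subgraphs of $G$ are sparse and $3$-colorable, so a good monomial occurs in $P_{G[S]}$ for every $S\subsetneq V$, including $S=\emptyset$, where $P_{G[S]}=1$.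

\subsection*{Minimum degree} Every vertex has degree at least $5$. Indeed, if $d(v)\le4$, then Lemma~\ref{lem:glue} with $T=\{v\}$, $\mu_T=1$ and a good monomial $\mu_S$ of $P_{G-v}$ gives the good monomial $\mu_Sx_v^{d(v)}$ of $P_G$.

\subsection*{An outdegree budget} We want to apply Lemma~\ref{lem:exchange} to an orientation in which the vertices of two classes have outdegree at most $4$ and a vertex $c$ of the third class has outdegree at most some small number $s(c)$. Such an orientation needs $|E|\le4|V\setminus C|+\sum_{c\in C}s(c)$, and we are free to choose which class is $C$. Summed over the three choices, the requirement reads $3|E|\le8n+\sum_vs(v)$. If $s(v)=\lambda-d(v)$, this becomes $5|E|\le(8+\lambda)n$, which follows from $|E|\le3n$ when $\lambda=7$. So put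
\[
s(v)=\max(0,7-d(v)),
\]
which is $2$, $1$, $0$ for $d(v)=5$, $d(v)=6$, $d(v)\ge7$. Let $V_1,V_2,V_3$ be the classes of a proper $3$-coloring. Since $\sum_vs(v)\ge7n-2|E|$,
\[
\sum_{i=1}^3\Big(4(n-|V_i|)+\sum_{v\in V_i}s(v)-|E|\Big)\ge8n+(7n-2|E|)-3|E|=15n-5|E|\ge0 .
\]
Let $C$ be a class whose term is nonnegative, and let $A,B$ be the other two. Define the budget $h(v)=4$ for $v\in A\cup B$ and $h(c)=s(c)$ for $c\in C$, and for $S\subseteq V$ let
\[
g(S)=\sum_{v\in S}h(v)-e(S).
\]
Then $g(\emptyset)=0$ and $g(V)\ge0$.

\subsection*{Splitting off the overloaded part} Lemma~\ref{lem:hakimi} asks for $g(S)\ge0$ for all $S$, and we know this only for $S=V$. We therefore remove the set that violates the condition most, treat it by minimality, and orient what remains. Among the sets minimizing $g$ let $S$ have the fewest elements. If $\min g=0$ then $S=\emptyset$, and if $\min g<0$ then $S\neq V$ because $g(V)\ge0$. In both cases $T=V\setminus S$ is nonempty. For every $X\subseteq T$,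
\[
0\le g(S\cup X)-g(S)=\sum_{v\in X}\big(h(v)-d_S(v)\big)-e(X).
\]
Taking $X=\{v\}$ shows $h(v)-d_S(v)\ge0$ for $v\in T$, and then Lemma~\ref{lem:hakimi} gives an orientation of $G[T]$ with
\begin{equation}\label{eq:budget}
\operatorname{out}(v)+d_S(v)\le h(v)\qquad(v\in T).
\end{equation}
This has the right shape for Lemma~\ref{lem:glue}, which raises the exponent of $v\in T$ by $d_S(v)$.

\subsection*{A monomial for $G[T]$} We apply Lemma~\ref{lem:exchange} to $G[T]$ with the classes $A\cap T$, $B\cap T$, $C\cap T$ and $\kappa_c=4-d_S(c)$. For $c\in C\cap T$ let $t_c=\operatorname{out}(c)$ and let $\delta_c=d(c)-d_S(c)$ be the degree of $c$ in $G[T]$; here $d(c)$ and $s(c)$ refer to $G$. By \eqref{eq:budget}, $t_c+d_S(c)\le s(c)\le2$, and in particular $\kappa_c\ge2$. We need a positive form of degree $r_c=\delta_c-t_c$ in $J_{\kappa_c}(N(c)\cap T)$. If $t_c=0$, Lemma~\ref{lem:forms}(a) provides it. If $t_c\ge1$, then $s(c)\ge1$, so $d(c)\in\{5,6\}$, and the inequality $t_c+d_S(c)\le7-d(c)$ leaves four possibilities: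
\[
\begin{array}{ccc|ccc|c}
d(c)&d_S(c)&t_c&\delta_c&\kappa_c&r_c&\text{Lemma~\ref{lem:forms}}\\ \hline
5&0&2&5&4&3&\text{(b)}\\
5&0&1&5&4&4&\text{(c)}\\
5&1&1&4&3&3&\text{(d)}\\
6&0&1&6&4&5&\text{(e)}
\end{array}
\]
So Lemma~\ref{lem:exchange} yields a monomial $\mu_T$ occurring in $P_{G[T]}$ in which each $w\in(A\cup B)\cap T$ has exponent at most $\operatorname{out}(w)\le4-d_S(w)$, by \eqref{eq:budget}, and each $c\in C\cap T$ has exponent at most $\kappa_c=4-d_S(c)$.

\subsection*{Conclusion} Since $S\ne V$, a good monomial $\mu_S$ occurs in $P_{G[S]}$. By Lemma~\ref{lem:glue}, $\mu_S\,\mu_T\prod_{t\in T}x_t^{d_S(t)}$ occurs in $P_G$, and all its exponents are at most $4$. This contradicts the choice of $G$ and proves Theorem~\ref{thm:main}. \qed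

\begin{remark}
Sparseness enters only through the inequality $|E|\le3n$ for the minimal counterexample; it is required of all subgraphs so that the induction applies. Three-colorability is used in \eqref{eq:expand}: $H$ is bipartite, so $\Pi_H$ has no negative coefficient, and $C$ is independent, so its vertices can be treated one at a time. The bound $d(c)\ge5$ keeps $s(c)\le2$ and the list of cases short. Neither hypothesis can be dropped: $K_6$ is sparse and not $5$-colorable, and $K_{5,5^5}$ is bipartite and not $5$-choosable. The count has no slack for $K_{3,3,3}$, where $g(V)=24+3-27=0$.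
\end{remark}

\section{Refinements}\label{sec:more}

On the Klein bottle the bounds in the proof of Theorem~\ref{thm:gap} can be sharpened according to the chromatic number.

\begin{corollary}\label{cor:refine}
Let $G$ be embeddable in the Klein bottle.
\begin{enumerate}
\item[(i)] If $\chi(G)=2$, then $\operatorname{ch}(G)\le3$, with equality for $K_{2,4}$.
\item[(ii)] If $\chi(G)=3$, then $\operatorname{ch}(G)\le AT(G)\le5$, and $\operatorname{ch}(G)=5$ occurs. So the gap $2$ is attained with $\chi(G)=3$.
\item[(iii)] If $\chi(G)\ge4$, then $\operatorname{ch}(G)\le6$.
\end{enumerate}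
\end{corollary}

\begin{proof}
(i) By Lemmas~\ref{lem:euler} and~\ref{lem:hakimi}, $G$ has an orientation with outdegrees at most $2$, and Lemma~\ref{lem:bip} gives $\operatorname{ch}(G)\le3$. The graph $K_{2,4}$ is planar, and it is not $2$-choosable by the example in the introduction with $k=2$.

(ii) The upper bound is Theorem~\ref{thm:main} with Lemma~\ref{lem:euler}. A $3$-colorable planar graph that is not $4$-choosable, as in Section~\ref{sec:reduction}, is not bipartite by (i), so it has $\chi=3$ and $\operatorname{ch}=5$.

(iii) The graph $K_7$ does not embed in the Klein bottle (Franklin 1934), so Lemma~\ref{lem:brooks} gives $\operatorname{ch}(G)\le6$.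
\end{proof}

Finally, a bound on the Alon--Tarsi number also controls the on-line version of list coloring. In the painting game on $G$, in each round one player marks a nonempty set $M$ of uncolored vertices (those whose lists contain the color of this round), and the other player colors an independent subset of $M$. The graph is \emph{$k$-paintable}, or on-line $k$-choosable, if the second player can ensure that no vertex remains uncolored after being marked $k$ times; the \emph{paint number} is the least such $k$. By a theorem of Schauz, the paint number is at most the Alon--Tarsi number. With Theorem~\ref{thm:main} and Lemma~\ref{lem:euler} this gives the following.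

\begin{corollary}\label{cor:paint}
Every $3$-colorable sparse graph, and in particular every $3$-colorable graph embeddable in the Klein bottle or the torus, is $5$-paintable.
\end{corollary}

\begin{thebibliography}{1}

\bibitem{BS}
Niranjan Balachandran and Brahadeesh Sankarnarayanan,
\emph{The choice number versus the chromatic number for graphs embeddable on orientable surfaces},
arXiv:2102.06993 (2021).

\end{thebibliography}
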